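# Rainbow cliques in a multiset of graphs

## 1. Rainbow triangles: averaging and deletion

Take $k$ graphs $G_1,\dots,G_k$ on the same vertex set $[n]$, repetitions allowed, with $k\ge 3$. Think of $G_i$ as the edges available in color $i$. A *rainbow triangle* is a triangle whose three edges can be taken from three different graphs of the list. If there is no rainbow triangle, how large can $|G_1|+\dots+|G_k|$ be? Here $|G_i|$ is the number of edges of $G_i$.

There are two natural candidates. We can take two copies of $K_n$ and leave the other graphs empty: three different colors are never available, and the total is $2\binom n2$. Or we can take $k$ copies of one balanced complete bipartite graph: there is no triangle at all, and the total is $k\lfloor n^2/4\rfloor$. Write $N_n=\binom n2$ and $t_2(n)=\lfloor n^2/4\rfloor$.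

**Proposition 1.** If $n\ge 2$, $k\ge 3$ and there is no rainbow triangle, then $\sum_i|G_i|\le\max\{2N_n,\;k\,t_2(n)\}$.

The tool is Hall's theorem: a finite family of finite sets $(I_e)$ has a system of distinct representatives (a choice of pairwise distinct elements, one from each $I_e$) unless some $i\ge1$ of the sets have a union with at most $i-1$ elements.

For a pair $e$ of vertices let $I(e)=\{i: e\in G_i\}$ and $w(e)=|I(e)|\le k$, so $\sum_i|G_i|=\sum_e w(e)$. A triangle with edges $e_1,e_2,e_3$ is rainbow exactly when $I(e_1),I(e_2),I(e_3)$ have distinct representatives. So if there is no rainbow triangle, then every triple of vertices contains, for some $i\in\{1,2,3\}$, at least $i$ pairs of weight at most $i-1$. That is: one pair of weight $0$, or two pairs of weight at most $1$, or all three pairs of weight at most $2$.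

*Proof for $k=3$ (averaging).* If $n=2$, the sum is at most $3=k\,t_2(2)$. Let $n\ge3$. In the three situations above, the weight of a triple is at most $0+3+3$, $1+1+3$, $2+2+2$, so at most $6$ in all cases. Each pair lies in $n-2$ triples, so $(n-2)\sum_e w(e)\le 6\binom n3$, which says $\sum_e w(e)\le n(n-1)=2N_n$.

*Proof for $k\ge4$ (deletion).* Now $t_2(n)\ge\frac{n^2-1}4\ge\frac{n(n-1)}4=\frac{N_n}2$, so $2N_n\le 4t_2(n)\le k\,t_2(n)$. We show $\sum_e w(e)\le k\,t_2(n)$ by induction on $n$. For $n\le2$ this is clear. Let $n\ge3$. If every pair has weight at most $2$, the sum is at most $2N_n\le k\,t_2(n)$. Otherwise let $ab$ be a pair of weight at least $3$. For any other vertex $v$, the pair $ab$ is not one of the low-weight pairs of the triple $abv$. So either one of $va,vb$ has weight $0$, or both have weight at most $1$. In both cases $w(va)+w(vb)\le\max\{k,2\}=k$. Delete $a$ and $b$ and use induction: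
$$\sum_e w(e)\le k+(n-2)k+k\,t_2(n-2)=k\,t_2(n).\qquad\square$$

So two mechanisms suffice: if there is no pair of large weight, the weight is small on average; if there is one, remove it and induct. What changes for $K_r$ with $r\ge4$?

## 2. The statement for cliques of every order

Fix $r\ge3$ and put, once and for all,
$$p=r-1\ge2,\qquad m=\binom r2=\frac{p(p+1)}2,\qquad m-1=\frac{(p-1)(p+2)}2 .$$
Let $k\ge m$ be an integer. A multiset $\mathcal G=\{G_1,\dots,G_k\}$ of graphs on $[n]$ is **rainbow $K_r$-free** if no copy of $K_r$ on $[n]$ has its $m$ edges taken from $m$ distinct members: there are no distinct indices $i_1,\dots,i_m$ with $e_j\in G_{i_j}$ for all $j$, where $e_1,\dots,e_m$ are the edges of the copy. Write $|\mathcal G|=\sum_i|G_i|$, and let $\mathrm{ex}_k(n,K_r)$ be the maximum of $|\mathcal G|$ over all rainbow $K_r$-free $\mathcal G$.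

The Turán graph $T_{p}(n)$ is the complete $p$-partite graph on $n$ vertices with parts as equal as possible; $t_n=t_p(n)$ is its number of edges. Turán's theorem says that a $K_r$-free graph on $n$ vertices has at most $t_{r-1}(n)$ edges, with equality only for $T_{r-1}(n)$. For example, $T_3(5)$ has parts $2,2,1$ and $t_3(5)=4+2+2=8$.

**Theorem 2.** Let $r\ge3$, $n\ge r-1$, $k\ge m=\binom r2$. Then
$$\mathrm{ex}_k(n,K_r)=\max\Big\{(m-1)\binom n2,\;k\,t_{r-1}(n)\Big\}.$$
Moreover, the extremal families are exactly the following.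

* If $k\,t_{r-1}(n)>(m-1)\binom n2$ (in particular if $n=r-1$): $k$ copies of one Turán graph $T_{r-1}(n)$.
* If $k\,t_{r-1}(n)<(m-1)\binom n2$: $m-1$ copies of $K_n$ and $k-m+1$ empty graphs.
* If $k\,t_{r-1}(n)=(m-1)\binom n2$: exactly these two types.

The upper bound $\mathrm{ex}_k(n,K_r)\le\max\{\cdot,\cdot\}$ is a conjecture; the problem is taken from Ma and Hou, "Graphs without rainbow cliques of orders four and five", arXiv:2306.12222 (2023). Keevash, Saks, Sudakov and Verstraëte (2004) determined $\mathrm{ex}_k(n,K_r)$ exactly when $n$ is sufficiently large; Frankl (2022) confirmed the conjecture for $r=3$ and all $n\ge2$; Ma and Hou confirmed it for $r\in\{4,5\}$ and all $n\ge r-1$. We prove Theorem 2 for all the stated parameters.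

**Lower bound.** With $m-1$ copies of $K_n$ and the other graphs empty, only $m-1$ members are nonempty, so no $K_r$ is rainbow. And $k$ copies of $T_{r-1}(n)$ contain no $K_r$ at all. So $\mathrm{ex}_k(n,K_r)$ is at least the maximum, and both families are rainbow $K_r$-free.

The averaging half of Section 1 extends as it stands. On an $r$-set, Hall's theorem gives $i$ pairs whose sets $I(e)$ have union of size at most $i-1$. So the total weight is at most $i(i-1)+(m-i)k\le(i-1)k+(m-i)k=(m-1)k$, because $i\le m\le k$. Averaging over $r$-sets gives $\sum_e w(e)\le k\frac{m-1}mN_n$. For $k=m$ this is the desired $(m-1)N_n$. For $k>m$ it is too weak: with $r=3$, $k=4$, $n=5$ it gives $80/3$, while the truth is $\max\{20,24\}=24$.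

Two difficulties appear when we try to extend the deletion half.

* For $r=3$ and $k\ge4$ the Turán term is always the maximum. For larger $r$ there is a whole range of $k$ in which the maximum is $k\,t_n$ for small $n$ and $(m-1)N_n$ for large $n$. In an induction that deletes vertices, the two regimes mix.
* It is not clear which sets should be deleted. For $r=3$ it was "a pair of large weight". For larger $r$ there are many intermediate weights.

The first difficulty is removed in Sections 3 and 4, the second in Sections 5 to 7.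

## 3. Turán numbers and the tie value $k_n$

Let $h_n=N_n-t_n$. This is the minimum of $\sum_{i=1}^p\binom{n_i}2$ over nonnegative integers with $\sum n_i=n$, attained exactly when the $n_i$ are as equal as possible.

**Lemma 3.**
(a) $h_n=0$ for $n\le p$, $h_{p+1}=1$, and $h_n\le N_n/p$.
(b) If $1\le q\le p$ and $q\le n$, then $h_n\le h_{n-q}+\frac{q(n-q)}p$.
(c) $t_n/N_n$ is nonincreasing for $n\ge2$. If $n>p$ and $p\nmid n$, then $t_n/N_n<t_{n-1}/N_{n-1}$.

*Proof.* (a) The first two claims are clear. If each vertex is put into one of $p$ parts uniformly at random, the expected number of pairs that cross between parts is $(1-\frac1p)N_n$. Hence $t_n\ge(1-\frac1p)N_n$, which says $h_n\le N_n/p$.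

(b) Take a balanced partition of $n-q$ vertices into $p$ parts, and add one new vertex to each of the $q$ smallest parts. The new vertices lie in different parts, so $\sum\binom{n_i}2$ grows by the total size of these $q$ smallest parts. That is at most $q$ times the average part size, i.e. at most $q(n-q)/p$.

(c) For each vertex $v$, $T_p(n)-v$ is $p$-partite on $n-1$ vertices, so it has at most $t_{n-1}$ edges. Summing over $v$, each edge is counted $n-2$ times, so $(n-2)t_n\le n\,t_{n-1}$. Since $N_{n-1}/N_n=(n-2)/n$, this is the claim for $n\ge3$. If $n>p$ and $p\nmid n$, part sizes $a\ge1$ and $a+1$ both occur. Deleting a vertex from a part of size $a$ leaves parts of sizes $a-1$ and $a+1$, so the partition is not balanced and has fewer than $t_{n-1}$ crossing pairs. The inequality is then strict. $\square$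

For $n\ge r$ define the **tie value**
$$k_n=\frac{(m-1)N_n}{t_n},$$
the real number at which the two terms of Theorem 2 are equal. It need not be an integer: for $r=4$, $n=5$ it is $5\cdot10/8=6.25$. By Lemma 3(c), $k_n$ is nondecreasing in $n$. Since $N_r=m$ and $t_r=m-1$, we have $k_r=m$. By Lemma 3(a), $k_n\le(m-1)\frac p{p-1}$. Altogether
$$m\le k_n\le\frac{p(p+2)}2\qquad(n\ge r).\tag{1}$$
Also, **if $n-p\ge r$ then $k_n>k_{n-p}$**: among the $p\ge2$ consecutive integers in $(n-p,n]$ one is not divisible by $p$. All of them exceed $p$, so Lemma 3(c) gives a strict step there.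

## 4. Weightings with a real top value

We want to work exactly at $k=k_n$, where the two targets coincide. Since $k_n$ is not an integer in general, we pass from families to weight functions.

**Definition.** Let $K\ge m$ be real. A *$K$-weighting* on $V$ is a map $w:\binom V2\to\{0,1,\dots,m-1\}\cup\{K\}$ such that for every $r$-subset $R$ of $V$
$$\#\{e\subset R:\;w(e)\le i-1\}\ge i\quad\text{for some } i\in\{1,\dots,m\}.\tag{2}$$
Write $\Sigma w$ for the total weight.

*Example.* Let $r=3$, $m=3$, $K=3.5$. On three vertices the weights $(K,K,0)$, $(K,1,1)$ and $(2,2,2)$ are allowed, with $i=1,2,3$. The weights $(K,2,1)$ are not: no pair has weight $0$, only one has weight at most $1$, only two have weight at most $2$.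

Two facts are immediate. Restricting a $K$-weighting to a subset gives a $K$-weighting. And replacing the value $K$ by another real $K'\ge m$ gives a $K'$-weighting, because (2) only looks at weights $\le m-1$.

**Proposition 4.** Let $n\ge r$ and $K=k_n$. Every $K$-weighting on $n$ vertices has $\Sigma w\le Kt_n=(m-1)N_n$. Equality holds only if $w\equiv m-1$ or $w=K\mathbf 1_H$ with $H\cong T_p(n)$.

**Corollary 5** (for a given $n$; if $n\ge r$ it uses Proposition 4 for the same $n$). Let $K\ge m$ be real, and $K\ge k_n$ if $n\ge r$. Then every $K$-weighting on $n$ vertices has $\Sigma w\le Kt_n$. If $n\le p$ or $K>k_n$, equality holds only for $w=K\mathbf 1_H$ with $H\cong T_p(n)$.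

*Proof.* If $n\le p$, then $t_n=N_n$ and $T_p(n)=K_n$, so the claim says only that all weights are at most $K$. Let $n\ge r$, and let $w_0$ be obtained from $w$ by replacing $K$ with $k_n$. Then $w\le\frac K{k_n}w_0$ pointwise: where $w=K$ there is equality, and elsewhere $w=w_0$ and $K/k_n\ge1$. So
$$\Sigma w\le\frac K{k_n}\Sigma w_0\le\frac K{k_n}k_nt_n=Kt_n .$$
Let $K>k_n$ and suppose equality holds. Then $w=\frac K{k_n}w_0$ everywhere, so no weight lies in $\{1,\dots,m-1\}$, and $w=K\mathbf 1_H$ for a graph $H$ with $t_n$ edges. By (2) every $r$-set contains a pair of weight at most $m-1<K$, hence of weight $0$. So $H$ is $K_r$-free, and $H\cong T_p(n)$ by Turán's theorem. $\square$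

**Proof of Theorem 2 from Proposition 4.**

**Step 1: from a family to a weighting.** Let $\mathcal G$ be rainbow $K_r$-free, $I(e)=\{i:e\in G_i\}$, $w(e)=|I(e)|$, so $|\mathcal G|=\Sigma w$. For an $r$-set $R$ the $m$ sets $I(e)$, $e\subset R$, have no system of distinct representatives. By Hall's theorem some $i$ of them have union of size at most $i-1$; in particular each of these has $w(e)\le i-1$. So $w$ satisfies (2). Raise all weights that are at least $m$ to $k$. This keeps (2), and gives a $k$-weighting $w'\ge w$.

**Step 2: the upper bound.** If $n=r-1$, then $t_n=N_n$ and $\Sigma w\le kN_n=kt_n$; also $kN_n>(m-1)N_n$. If $n\ge r$ and $k\ge k_n$, i.e. $kt_n\ge(m-1)N_n$, then Corollary 5 gives $\Sigma w\le\Sigma w'\le kt_n$. If $n\ge r$ and $k<k_n$, replace the value $k$ in $w'$ by $k_n$; this gives a $k_n$-weighting $w''\ge w'$, and Proposition 4 gives $\Sigma w\le\Sigma w''\le(m-1)N_n$.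

**Step 3: which weightings give equality.** Equality forces $w=w'$. If $n=r-1$ or $k>k_n$, Corollary 5 gives $w=k\mathbf 1_H$ with $H\cong T_p(n)$. If $k=k_n$, Proposition 4 gives $w\equiv m-1$ or $w=k\mathbf 1_H$ with $H\cong T_p(n)$. If $k<k_n$, then also $w'=w''$, so the value $k$ does not occur; hence $w\le m-1$ everywhere, and $\Sigma w=(m-1)N_n$ forces $w\equiv m-1$.

**Step 4: back to families.** If $w=k\mathbf 1_H$, every pair of $H$ lies in all $G_i$ and no other pair lies in any, so every $G_i=H$. Let $w\equiv m-1$; then $n\ge r$. In each $r$-set Hall's theorem gives $i$ sets with union of size at most $i-1$. Each has $m-1$ elements, so $i=m$, and all $m$ sets lie in a set of size $m-1$; hence they coincide. Any two pairs sharing a vertex lie in a common $r$-set, so all sets $I(e)$, $e\in\binom V2$, coincide. Thus $m-1$ of the $G_i$ are complete and the others are empty. $\square$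

It remains to prove Proposition 4. The gain is this. At $K=k_n$, a "spread out" argument and a "delete and induct" argument aim at the same number. And because $k_n\ge k_{n'}$ for $n'<n$, Corollary 5 says that after deletion the Turán term is the valid bound.

Fix $n\ge r$, write $k=k_n$ (a real number), $\kappa=k-m+1$, and let $w$ be a $k$-weighting on $V$ with $|V|=n$. It is convenient to count what is missing: $u=k-w\ge0$. So a pair of weight $k$ has $u=0$, and a pair of weight $y\le m-1$ has $u=k-y\ge\kappa$. Let $u(S)$ be the sum of $u$ over pairs inside $S$, and $u(v,S)=\sum_{s\in S}u(vs)$. Since $kt_n=(m-1)N_n$,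
$$\kappa N_n=kN_n-(m-1)N_n=k\,h_n.\tag{3}$$
So we must show $u(V)\ge kh_n$, and there are two ways to reach it: average deficit $\kappa$ per pair, or the Turán structure.

## 5. Why deletion at a single size fails for $K_4$

The direct imitation of Section 1 is to delete a $p$-set. Suppose all pairs inside a $p$-set $S$ have weight $k$. For $v\notin S$, condition (2) for $S\cup v$ gives $i$ pairs of weight at most $i-1$; they all contain $v$, so $i\le p$ and
$$u(v,S)\ge i(k-i+1)=k+(i-1)(k-i)\ge k .$$
With Lemma 3(b) for $q=p$, deleting $S$ and inducting gives $u(V)\ge(n-p)k+kh_{n-p}\ge kh_n$. More generally, any $p$-set that forces $u(v,S)\ge k$ for all outside vertices can be deleted. The hope is that every other $p$-set has $u(S)\ge\binom p2\kappa$, so that averaging over $p$-sets finishes.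

This is false already for $r=4$, where $p=3$, $m=6$, $\kappa=k-5$. Take $S=\{a,b,c\}$ with $w(ab)=1$ and $w(ac)=w(bc)=k$, and an outside vertex $v$ with $w(va)=1$, $w(vb)=w(vc)=k$. The $4$-set $abcv$ has two pairs of weight at most $1$, so (2) holds with $i=2$. But $u(v,S)=k-1<k$, so deletion of $S$ can lose $1$ for every outside vertex. On the other hand $u(S)=k-1$, and averaging would need $u(S)\ge3\kappa=3k-15$. This fails when $k>7$. Such $k$ do occur: $k_{30}=5\cdot435/300=7.25$. So for $r=4$ and $k>7$ this triangle is good for neither purpose.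

What rescues us is a smaller set. Lemma 3(b) with general $q$ tells us the price of deleting $q$ vertices: each outside vertex has to pay only $kq/p$. In the example delete the pair $\{a,c\}$, of weight $k$. The price is $2k/3$, and both $b$ and $v$ pay $k-1>2k/3$.

So we should descend through the sizes $p,p-1,\dots$, with a notion of "bad" set of each size, arranged so that a non-bad set all of whose one-vertex extensions are bad can be deleted at its own price.

## 6. Descending thresholds

**The thresholds.** Let $k$ be any real number with $m\le k\le p(p+2)/2$. For $y\in\{0,\dots,m-1\}$ and $1\le q\le p$ put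
$$b_q(y)=\min\Big\{q,\Big\lceil\frac{kq}{p(k-y)}\Big\rceil-1\Big\}\ge0,\qquad a_r(y)=y+1,\qquad a_q(y)=a_{q+1}(y)-b_q(y)\quad(q=p,p-1,\dots,1).\tag{4}$$
All these numbers are integers. For a set $S\subset V$ let
$$c_S(y)=\#\{e\subset S:\;w(e)\le y\}=\#\{e\subset S:\;u(e)\ge k-y\}.$$
A $q$-set $S$ is **bad** if $c_S(y)\ge a_q(y)$ for some $y\in\{0,\dots,m-1\}$. By (2) with $y=i-1$, **all $r$-sets are bad**.

The choice of $b_q$ is dictated by the price. Suppose $S$ is a $q$-set that is not bad, and $S\cup v$ is bad because of $y$. Then $v$ sends at least $b_q(y)+1$ pairs with $u\ge k-y$ into $S$. We want $\lceil\frac{kq}{p(k-y)}\rceil$ such pairs, because then $u(v,S)\ge kq/p$. That is why $b_q(y)+1$ should be this ceiling. If the ceiling exceeds $q$, it is enough to take $b_q(y)=q$: then $q+1$ pairs from $v$ to $S$ would be needed, which is impossible, so $y$ cannot be the reason.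

*Example.* For $r=4$ and $k=6$, formula (4) gives

| $y$ | 0 | 1 | 2 | 3 | 4 | 5 |
|---|---|---|---|---|---|---|
| $a_4$ | 1 | 2 | 3 | 4 | 5 | 6 |
| $b_3$ | 0 | 1 | 1 | 1 | 2 | 3 |
| $a_3$ | 1 | 1 | 2 | 3 | 3 | 3 |
| $b_2$ | 0 | 0 | 0 | 1 | 1 | 2 |
| $a_2$ | 1 | 1 | 2 | 2 | 2 | 1 |

For instance at $y=4$ we have $k-y=2$, so $b_3=\min\{3,\lceil 6/2\rceil-1\}=2$ and $b_2=\min\{2,\lceil 12/6\rceil-1\}=1$. A triangle of weights $6,6,1$ is bad ($y=1$). A pair of weight $6$ is not bad, since all $a_2(y)\ge1$; every pair of weight at most $5$ is bad, since $a_2(5)=1$.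

For $r=3$ and $3\le k<4$ one finds $b_2=0,1,2$ and $a_2=1,1,1$ at $y=0,1,2$: the bad pairs are those of weight at most $2$, as in Section 1.

The descent must stop at some size $g$ at which badness forces deficit $\kappa$ per pair. The following numerical fact says that this is possible. It is proved in Section 7.

**Lemma 6.** Let $k$ be real with $m\le k\le p(p+2)/2$, and $\kappa=k-m+1$. There is $g$ with $2\le g\le p$, and $g=2$ or $g\le p-1$, such that with $M=\binom g2$:
(I) $a_g(y)(k-y)\ge M\kappa$ for all $y\in\{0,\dots,m-1\}$;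
(II) if $g\le q\le p-1$ and $a_{q+1}(y)\le q$, then $a_{q+1}(y)(k-y)>kq/p$.

Part (I) is for averaging. Part (II) is needed only for the equality case.

**Proof of Proposition 4 from Lemma 6.** Induct on $n\ge r$: assume the proposition, hence Corollary 5, for all smaller numbers of vertices. (For fewer than $r$ vertices Corollary 5 needs no assumption.) Use $k=k_n$, $\kappa$, $u$ as at the end of Section 4. By (1), Lemma 6 applies; fix its $g$ and $M$.

**Step 1: if all $g$-sets are bad, average.** Each $g$-set $S$ has, for a suitable $y$,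
$$u(S)\ge c_S(y)(k-y)\ge a_g(y)(k-y)\ge M\kappa .$$
Each pair lies in $\binom{n-2}{g-2}$ of the $g$-sets, and $\binom ng\binom g2=\binom n2\binom{n-2}{g-2}$. So summing over all $g$-sets gives $\binom{n-2}{g-2}u(V)\ge\binom ngM\kappa=\binom{n-2}{g-2}N_n\kappa$, i.e. $u(V)\ge\kappa N_n=kh_n$ by (3).

**Step 2: equality in Step 1 means $w\equiv m-1$.** Now $u(S)=M\kappa$ for all $g$-sets $S$. If $g=2$, this says $u\equiv\kappa$. Otherwise $3\le g\le p-1\le n-2$. Take distinct $a,b\in V$ and put $f(x)=u(ax)-u(bx)$ for $x\in V\setminus\{a,b\}$. For every $(g-1)$-set $X\subset V\setminus\{a,b\}$, comparing $X\cup\{a\}$ with $X\cup\{b\}$ gives $\sum_{x\in X}f(x)=0$. Since $1\le g-1<n-2$, we may exchange any element of a suitable $X$ for any other, so $f$ is constant; as the sum over $X$ is $0$, $f\equiv0$. So any two pairs that share a vertex have the same $u$, hence $u$ is constant, and the constant is $\kappa$ because $u(S)=M\kappa$. Thus $w\equiv k-\kappa=m-1$.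

**Step 3: if some $g$-set is not bad, delete.** Let $q\in[g,p]$ be maximal such that some $q$-set $S$ is not bad. Then all $(q+1)$-sets are bad, by maximality or, if $q=p$, because all $r$-sets are bad. Let $v\in V\setminus S$, and choose $y$ with $c_{S\cup v}(y)\ge a_{q+1}(y)$. Since $S$ is not bad,
$$c_S(y)\le a_q(y)-1=a_{q+1}(y)-b_q(y)-1 .$$
So at least $b_q(y)+1$ of the $q$ pairs $vs$, $s\in S$, have $u(vs)\ge k-y$. Hence $b_q(y)<q$, so the minimum in (4) is its second term, $b_q(y)+1=\lceil\frac{kq}{p(k-y)}\rceil$, and
$$u(v,S)\ge\Big\lceil\frac{kq}{p(k-y)}\Big\rceil(k-y)\ge\frac{kq}p.\tag{5}$$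
The restriction of $w$ to $V\setminus S$ is a $k$-weighting on $n-q<n$ vertices, and $k=k_n\ge k_{n-q}$ if $n-q\ge r$. Corollary 5 gives total weight at most $kt_{n-q}$ there, that is, $u(V\setminus S)\ge kh_{n-q}$. With Lemma 3(b),
$$u(V)=u(S)+\sum_{v\notin S}u(v,S)+u(V\setminus S)\ge u(S)+(n-q)\frac{kq}p+kh_{n-q}\ge kh_n.\tag{6}$$

This proves $\Sigma w\le kt_n$. The remaining steps treat equality in (6). Then $u(S)=0$, $u(v,S)=\frac{kq}p$ for every $v\notin S$, and $u(V\setminus S)=kh_{n-q}$.

**Step 4: equality forces $q=p$.** Suppose $q<p$, and take $v\notin S$ and $y$ as in Step 3. As $u(S)=0$ and $k-y\ge\kappa>0$, no pair inside $S$ is counted by $c_{S\cup v}(y)$; all counted pairs contain $v$. So $a_{q+1}(y)\le c_{S\cup v}(y)\le q$, and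
$$u(v,S)\ge c_{S\cup v}(y)(k-y)\ge a_{q+1}(y)(k-y)>\frac{kq}p$$
by Lemma 6(II), a contradiction.

**Step 5: with $q=p$, only the values $0$ and $k$ occur.** Pairs inside $S$ have $u=0$, i.e. weight $k$. Let $v\notin S$. By (2), $S\cup v$ has, for some $i$, at least $i$ pairs of weight at most $i-1\le m-1<k$. These are pairs $vs$, so $i\le p$, and
$$k=u(v,S)\ge i(k-i+1)=k+(i-1)(k-i).$$
As $i\le p<m\le k$, the factor $k-i$ is positive, so $i=1$. Thus some pair $vs$ has $w=0$, i.e. $u=k$, and the other pairs from $v$ to $S$ have $u=0$, i.e. $w=k$.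

Inside $V\setminus S$: if $n-p\le p$, then $u(V\setminus S)=kh_{n-p}=0$, so $w=k$ there. If $n-p\ge p+1=r$, then $k=k_n>k_{n-p}$ by Section 3, and equality in Corollary 5 shows that $w$ takes only the values $0,k$ on $V\setminus S$.

**Step 6: Turán's theorem finishes.** So $w=k\mathbf 1_H$ on $V$. Since $\Sigma w=kt_n$, $H$ has $t_n$ edges. By (2) every $r$-set contains a pair of weight at most $m-1<k$, hence of weight $0$, so $H$ is $K_r$-free. By Turán's theorem $H\cong T_p(n)$. $\square$

## 7. Stopping the descent: proof of Lemma 6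

Throughout, $k$ is real with $m\le k\le p(p+2)/2$. Since $m-1=\frac{p-1}p\cdot\frac{p(p+2)}2\ge\frac{p-1}pk$, we get
$$1\le\kappa\le\frac kp\le\frac{p+2}2.\tag{7}$$
Write $x=k-y$. As $y$ runs over $0,\dots,m-1$, $x$ runs over $k,k-1,\dots,\kappa$; in particular $x-\kappa$ is a nonnegative integer.

How large may $g$ be? At $y=0$ all $b_q(0)=0$, so $a_g(0)=1$ and (I) demands $k\ge M\kappa$. When $k=p(p+2)/2$ we have $\kappa=k/p$, so this requires $M=\binom g2\le p$. So $g$ has to be of order at most $\sqrt{2p}$, well below $p$ when $p$ is large.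

**Step 1: three bounds on the $b_q$.** Put $B(y)=\sum_{q=g}^pb_q(y)$, so
$$a_g(y)=y+1-B(y)=k+1-x-B(y).$$
For $g\le s\le p+1$:
$$\sum_{q=s}^pb_q(y)\le\sum_{q=s}^pq=m-\binom s2,\tag{8}$$
$$\sum_{q=s}^pb_q(y)\le\sum_{q=s}^p\frac{kq}{px}=\frac k{px}\Big(m-\binom s2\Big),\tag{9}$$
$$\text{if } x\ge k/2,\ \text{ then } B(y)\le\lceil py/k\rceil.\tag{10}$$
The first is $b_q\le q$. The second is $\lceil z\rceil-1\le z$. For (10): if $x\ge k/2$ then $\frac{kq}{px}\le\frac{2q}p\le2$, so each $b_q\le1$, and $b_q=1$ requires $\frac{kq}{px}>1$, i.e. $q>px/k$. The number of integers $q\le p$ with $q>px/k=p-py/k$ is $p-\lfloor p-py/k\rfloor=\lceil py/k\rceil$.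

**Step 2: $p=2$.** Here $m=3$, $3\le k\le4$. Take $g=2$, $M=1$, so $B=b_2$. We have $b_2(0)=\lceil1\rceil-1=0$. Since $1<\frac k{k-1}<2$, $b_2(1)=\lceil\frac k{k-1}\rceil-1=1$. Finally $b_2(2)\le2$. So $a_2(y)=y+1-b_2(y)\ge1$ for $y=0,1,2$. As $x\ge\kappa$, (I) holds. There is no $q$ with $2\le q\le1$, so (II) is empty.

**Step 3: $p=3$.** Here $m=6$, $6\le k\le7.5$. Take $g=2=p-1$, $M=1$. The ratio $\frac{k}{k-y}$ is nonincreasing in $k$, so each $b_q(y)$ is at most its value at $k=6$, and each $a_q(y)$ is at least its value at $k=6$. These values are in the table of Section 6. To check its $b$ rows: at $k=6$ the ratio $\frac6{6-y}$ is $1,\frac65,\frac32,2,3,6$ for $y=0,\dots,5$, so $b_3=0,1,1,1,2,3$; two thirds of it is $\frac23,\frac45,1,\frac43,2,4$, so $b_2=0,0,0,1,1,2$. Hence $a_2(y)\ge1$ for all $y$, and (I) holds since $x\ge\kappa$.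

For (II) only $q=2$ occurs. We have $a_3(y)\ge1,1,2,3,3,3$, so $a_3(y)\le2$ forces $y\le2$. Then $a_3(y)x$ is at least $k$, $k-1$, $2(k-2)$ for $y=0,1,2$ respectively, and each is larger than $\frac{2k}3$ because $k>3$.

**Step 4: for $p\ge4$, two conditions on $g$.** The bound (8) will be used for small $x$, (10) for large $x$, and (9) in the middle. For the middle range, put
$$E(x)=x+\frac{k(m-M)}{px},$$
a convex function on $x>0$ when $M<m$. We shall choose $g\le p-1$ such that
$$M\kappa\le k-1,\tag{11}$$
$$E(x)\le m\quad\text{for every } x\in\{\kappa+1,\kappa+2,\dots\}\text{ with } M<x<k/2.\tag{12}$$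
Since $g\le p-1$, indeed $M<m$. By convexity it is enough to control $E$ at the two ends of a range. At the right end,
$$E(k/2)\le m\quad\text{(where for } p=4 \text{ we assume } M=3).\tag{13}$$
Indeed $E(k/2)=\frac k2+\frac{2(m-M)}p$. For $p\ge5$ this is at most $\frac{p(p+2)}4+p+1\le\frac{p(p+1)}2=m$, the last inequality being $p^2-4p-4\ge0$. For $p=4$, $M=3$, it is at most $6+3.5<10=m$.

At the left end, if $M\ge k/p$, then $E(M)=M+\frac{k}{pM}(m-M)\le M+(m-M)=m$. So **if $M\ge k/p$, then (12) holds**, by convexity on $[M,k/2]$ and (13) (if $M\ge k/2$ there is nothing to check).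

**Step 5: the choice of $g$ for $p\ge4$.**

*$p=4$ or $p\ge7$.* We choose $g\le p-1$ with $\frac{p+2}2\le M\le p-1$. For $p=4$ take $g=3$, $M=3$. For $p\ge7$ let $g$ be maximal with $\binom g2\le p-1$; since $\binom42=6\le p-1$, $g\ge4$. By maximality $p\le\binom{g+1}2=M+g$. Since $M-g-2=\frac{(g-4)(g+1)}2\ge0$, we get $p+2\le M+g+2\le2M$. Also $g\le\binom g2\le p-1$. In both cases $M\ge\frac{p+2}2\ge\frac kp$ by (7), so (12) holds. And by (7), $M\kappa\le(p-1)\frac kp=k-\frac kp\le k-1$, because $k\ge m\ge p$; this is (11).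

*$p\in\{5,6\}$ and $6\kappa\le k-1$.* Take $g=4\le p-1$, $M=6$. Then (11) is the assumption, and $M=6\ge\frac{p+2}2\ge\frac kp$, so (12) holds.

*$p\in\{5,6\}$ and $6\kappa>k-1$.* Take $g=3$, $M=3$. By (7), $3\kappa\le\frac{3k}p\le\frac{3k}5\le k-1$, so (11) holds. For (12) we use as left end $x_0=\kappa+1$; by convexity on $[x_0,k/2]$ and (13) it suffices that $E(x_0)\le m$. Note $k=\kappa+m-1=x_0+m-2$, and $6\kappa>k-1=\kappa+m-2$ says $5\kappa>m-2$.

For $p=5$, $m=15$: $2.6<\kappa\le3.5$, so $x_0\in[3.6,4.5]$, and
$$E(x_0)=x_0+\frac{12(x_0+13)}{5x_0}=x_0+2.4+\frac{31.2}{x_0}.$$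
The right side is convex in $x_0$, with values less than $14.7$ at $3.6$ and less than $13.9$ at $4.5$, so it is at most $15=m$.

For $p=6$, $m=21$: $3.8<\kappa\le4$, so $x_0\in[4.8,5]$, and
$$E(x_0)=x_0+\frac{18(x_0+19)}{6x_0}=x_0+3+\frac{57}{x_0}.$$
This is convex, with values less than $19.7$ at $4.8$ and equal to $19.4$ at $5$, so it is at most $21=m$.

**Step 6: (I) for $p\ge4$.** Every $y$ falls in one of three cases.

*(i) $x=\kappa$ or $x\le M$.* By (8) with $s=g$, $B\le m-M$, so $a_g\ge k+1-x-m+M=\kappa+M-x$. And
$$(\kappa+M-x)x-M\kappa=(x-\kappa)(M-x)\ge0,$$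
since $x\ge\kappa$, and either $x=\kappa$ or $x\le M$. So $a_gx\ge M\kappa$.

*(ii) $x\ge k/2$.* Use (10). If $y=0$, then $B=0$, $a_g=1$ and $a_gx=k\ge M\kappa$ by (11). If $y=1$, then $B\le\lceil p/k\rceil=1$, so $a_g\ge1$ and $a_gx\ge k-1\ge M\kappa$ by (11). If $y\ge2$, then $\frac{py}k\le\frac{py}m=\frac{2y}{p+1}\le\frac y2\le y-1$, so $B\le y-1$, $a_g\ge2$ and $a_gx\ge2\cdot\frac k2=k\ge M\kappa$.

*(iii) Otherwise.* Then $x\ne\kappa$, so $x\ge\kappa+1$ with $x-\kappa$ an integer, and $M<x<k/2$. So (12) applies. By (9) with $s=g$, $B\le\frac{k(m-M)}{px}=E(x)-x\le m-x$. So $a_g\ge k+1-x-(m-x)=\kappa$, and $a_gx\ge\kappa M$ because $x>M$.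

**Step 7: (II) for $p\ge4$.** Let $g\le q\le p-1$ and $a_{q+1}(y)\le q$. Since all $b_j\ge0$, $a_{q+1}\ge a_g$. And $a_g\ge1$, because $a_g$ is an integer and $a_gx\ge M\kappa>0$ by (I). Take the same three cases.

*(i) $x=\kappa$ or $x\le M$.* This cannot occur. Put $t=m-1-y$; then $t=x-\kappa$. By (8) with $s=q+1$,
$$q\ge a_{q+1}(y)\ge y+1-m+\binom{q+1}2=\binom{q+1}2-t .$$
So $t\ge\binom{q+1}2-q=\binom q2\ge\binom g2=M\ge1$. Then $x=\kappa+t\ne\kappa$ and $x\ge\kappa+M>M$, a contradiction.

*(ii) $x\ge k/2$.* Since $a_{q+1}x\ge a_gx$, Step 6(ii) gives $a_{q+1}x\ge k$, or $y=1$ and $a_{q+1}x\ge k-1$. As $k\ge m>p$, both are larger than $k-\frac kp=\frac{k(p-1)}p\ge\frac{kq}p$.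

*(iii) Otherwise.* As in Step 6(iii), (12) applies to $x$. By (9) with $s=q+1$,
$$a_{q+1}x\ge(k+1-x)x-\frac kp\Big(m-\binom{q+1}2\Big).$$
By (12), $\frac kp(m-M)\le(m-x)x<(k+1-x)x$. Hence
$$a_{q+1}x>\frac kp\Big(\binom{q+1}2-M\Big)\ge\frac kp\Big(\binom{q+1}2-\binom q2\Big)=\frac{kq}p,$$
where we used $M=\binom g2\le\binom q2$. $\square$

This completes the proof of Lemma 6, hence of Proposition 4 and of Theorem 2. The two theorems used without proof are Hall's theorem and Turán's theorem with uniqueness.

## 8. Which of the two terms is the maximum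

Note that $\frac{p(p+2)}2=\frac{r^2-1}2$.

**Large $k$.** If $k\ge\frac{r^2-1}2$, then for every $n\ge r-1$ the unique extremal family is $k$ copies of $T_{r-1}(n)$. Indeed, consider again the random assignment in the proof of Lemma 3(a). One outcome puts all vertices into one part and has $0<t_n$ crossing pairs, so the mean is strictly below the maximum: $t_n>(1-\frac1p)N_n$. Hence $kt_n>\frac{p(p+2)}2\cdot\frac{p-1}pN_n=(m-1)N_n$, and Theorem 2 applies.

**Intermediate $k$.** Let $\binom r2\le k<\frac{r^2-1}2$. A $p$-partite graph with part sizes $n_i$ has at most $\frac12(n^2-\sum n_i^2)\le\frac12(1-\frac1p)n^2$ edges. Together with $t_n\ge(1-\frac1p)N_n$ this shows $t_n/N_n\to1-\frac1p$. Since $k(1-\frac1p)<m-1$, we have $kt_n<(m-1)N_n$ for all large $n$. At $n=r-1$ the opposite strict inequality holds. So there is a largest $n$ with $k\,t_{r-1}(n)\ge\big(\binom r2-1\big)\binom n2$; call it $n_k$. Since $t_n/N_n$ is nonincreasing, this inequality holds for all $r-1\le n\le n_k$, and therefore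
$$\mathrm{ex}_k(n,K_r)=k\,t_{r-1}(n)\ \text{ for } r-1\le n\le n_k,\qquad \mathrm{ex}_k(n,K_r)=\Big(\tbinom r2-1\Big)\tbinom n2\ \text{ for } n>n_k ,$$
with the extremal families listed in Theorem 2.

For $r=3$ the intermediate range contains only $k=3$. For $r=4$ it contains $k=6$ and $k=7$. With $k=6$ we have $k_4=6$ and $k_5=6.25$, so $n_6=4$: at $n=4$ both types of family are extremal, with total $30$, and from $n=5$ on only five complete graphs and one empty graph are.
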